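# Monotone specifications with variation in $\ell^p$, $p>2$, and several Gibbs measures

## 1. Chains with infinite memory, and a guess supported by linear specifications

A random $\pm1$ sequence is produced one symbol at a time. The law of the next symbol depends on the whole past, but weakly on the remote past, and every symbol always has probability at least some $\varrho>0$. Suppose also that the dependence is monotone: more $+1$'s in the past make a $+1$ more likely. If the influence of the remote past decays at a power rate, can the sequence have two different stationary laws? **The answer one would first guess is no.** In a monotone system there is no cancellation to exploit, the forced randomness $\varrho$ keeps erasing information, and the simplest examples agree with this guess. We first make the terms precise, then test the guess.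

**Definition (specification).** Let $A$ be a finite set and $P(A)$ the set of probability distributions on $A$. A specification, or $g$-function, is a measurable map $g:A^{\mathbb N}\to P(A)$. It is *regular* if there is $\varrho>0$ with $(g(b))(a)\ge\varrho$ for all $b\in A^{\mathbb N}$, $a\in A$. It is *continuous* if it is continuous for the product topology on $A^{\mathbb N}$.

**Definition (Gibbs measure).** A Gibbs measure for $g$ is a shift-invariant probability measure $\mu$ on $A^{\mathbb Z}$ such that for every $f:A\to\mathbb R$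
$$\mathbf E_\mu\big(f(x_0)\mid x_{-1},x_{-2},\ldots\big)=\mathbf E_{g(x_{-1},x_{-2},\ldots)}(f)\quad\text{a.s.}$$

So $b_n$ is the symbol seen $n$ time units ago; we call $n$ the *lag*. Every continuous specification has at least one Gibbs measure.

**Definition (variation).** With $\|\pi-\pi'\|=\frac12\sum_a|\pi(a)-\pi'(a)|$ the total variation distance, put
$$\operatorname{var}_n(g)=\sup\{\|g(b)-g(b')\|:\ b_i=b'_i\text{ for }1\le i\le n\},\qquad \operatorname{var}(g)=(\operatorname{var}_n(g))_{n\ge1}.$$

**Definition (monotone).** Let $A$ be totally ordered and give $A^{\mathbb N}$ the coordinatewise partial order. Then $g$ is monotone if $b\le b'$ implies that $g(b')$ stochastically dominates $g(b)$.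

For $A=\{-1,+1\}$ we always write
$$g(b)(\pm1)=\tfrac12\big(1\pm\varphi(b)\big),\qquad \varphi:A^{\mathbb N}\to[-1,1],$$
so that $\varphi$ is the conditional mean of the next symbol. Then $g$ is monotone iff $\varphi$ is nondecreasing, $g\ge\varrho$ iff $|\varphi|\le c$ with $c=1-2\varrho$, and $\|g(b)-g(b')\|=\frac12|\varphi(b)-\varphi(b')|$. A stationary $\mu$ is Gibbs iff $\mathbf E_\mu(x_0\mid x_{-1},x_{-2},\dots)=\varphi(x_{-1},x_{-2},\dots)$ a.s., because every function on $\{\pm1\}$ is affine.

For a small example, take $\varphi(b)=\alpha b_1$ with $0\le\alpha<1$. It is monotone, regular with $\varrho=(1-\alpha)/2$, and $\operatorname{var}_n(g)=0$ for all $n\ge1$. Its Gibbs measure is the stationary two-state Markov chain that repeats its last symbol with probability $(1+\alpha)/2$.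

Three facts frame the problem. Johansson and Öberg showed that a regular continuous specification with $\operatorname{var}(g)\in\ell^2$ has a unique Gibbs measure. For every $p>2$ there is a regular continuous specification, not monotone, with $\operatorname{var}(g)\in\ell^p$ and multiple Gibbs measures. Bramson and Kalikow constructed a monotone regular continuous specification with multiple Gibbs measures. The question, taken from Noam Berger, Christopher Hoffman and Vladas Sidoravicius, "Nonuniqueness for specifications in $\ell^{2+\epsilon}$", arXiv:math/0312344 (2003), is: is there a finite $p$ and a continuous monotone regular $g$ with $\operatorname{var}(g)\in\ell^p$ and multiple Gibbs measures?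

Now we test the guess "no" on simple cases.

*Finite memory.* If $\varphi$ depends on $b_1,\dots,b_N$ only and $g$ is regular, then the chain is an irreducible aperiodic Markov chain on $A^N$. Its stationary law is unique, so the guess survives.

*Linear specifications.* Let $\varphi(b)=\sum_{n\ge1}a_nb_n$ with $a_n\ge0$ and $\sum a_n=s$. Here $\operatorname{var}_n(g)=\sum_{i>n}a_i$, which may decay as slowly as we like, and $g$ is regular iff $s<1$. Suppose $s<1$. Run two copies, one from the all-plus past and one from the all-minus past on $(-\infty,0]$, driven by common independent uniform variables $U_u$: set $X_u=+1$ iff $U_u\le\frac12(1+\varphi(\text{own past}))$. Since $\varphi$ is nondecreasing, the plus copy $X^+$ stays above the minus copy $X^-$. Let $d(u)=\mathbf E[X^+_u-X^-_u]$. Then $d(u)=2$ for $u\le0$ and $d(u)=\sum_na_nd(u-n)$ for $u\ge1$. If $D=\limsup d(u)$, then for every $\varepsilon>0$ there is $u_0$ with $d\le D+\varepsilon$ on $[u_0,\infty)$, so $d(u)\le s(D+\varepsilon)+2\sum_{n>u-u_0}a_n$. Hence $D\le sD$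 and $D=0$. Given two Gibbs measures, start copies from pasts drawn from them, with the same uniforms. Both copies lie between $X^-$ and $X^+$, so they differ somewhere on a window $[u,u+l]$ with probability at most $\frac12\sum_{i=u}^{u+l}d(i)\to0$. By stationarity the two measures agree. **Every regular linear monotone specification has a unique Gibbs measure, whatever the decay of $a_n$.**

*The voter model.* Take $s=1$ in the linear case. The next symbol copies the symbol at a random lag $n$, chosen with probability $a_n$. Now the two constant sequences give two Gibbs measures, and stationarity reads $m=m$: any mean is allowed. But $\varphi$ reaches $\pm1$, so $g$ is not regular.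

The linear tests thus offer regularity with uniqueness, or non-uniqueness without regularity. The guess is nevertheless wrong.

## 2. The theorem and the sharp exponent

**Theorem.** Let $A=\{-1,+1\}$, $\beta>\frac12$ and $0<\varrho<\frac12$. There is a continuous monotone specification $g$ on $A$, symmetric under the flip $b\mapsto-b$, such that

1. $(g(b))(a)\ge\varrho$ for all $b\in A^{\mathbb N}$ and $a\in A$;
2. $\operatorname{var}_n(g)=O\big(n^{-1/2}(\log n)^\beta\big)$, hence $\operatorname{var}(g)\in\ell^p$ for every $p>2$;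
3. $g$ has at least two Gibbs measures, namely one with $\mathbf E x_0>0$ and its flip;
4. $g$ has uncountably many ergodic Gibbs measures.

**Corollary.** For $1\le p<\infty$, a continuous monotone regular specification with $\operatorname{var}(g)\in\ell^p$ and multiple Gibbs measures exists if and only if $p>2$.

*Proof of the corollary from the theorem.* If $p>2$, use the theorem. If $p\le2$, then $\ell^p\subset\ell^2$ and the theorem of Johansson and Öberg gives uniqueness. $\square$

So the answer to the question is yes, and one single $g$ serves all $p>2$. The constant $\varrho$ may be as close to $\frac12$ as we wish, so $g$ may be uniformly close to the fair coin. Throughout, $c=1-2\varrho\in(0,1)$ and $\log$ is the natural logarithm.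

## 3. Truncating the voter model loses mean, and the loss is fatal

The sensible first attempt is to keep the voter model, which remembers its mean, and to cut off extreme values. Averages over many old symbols should rarely be extreme, so the cut should rarely matter.

Fix notation that stays in force. Let $a_n>0$ with $\sum_{n\ge1}a_n=1$. Cut the lags into consecutive finite blocks $I_k=\{n:L_{k-1}<n\le L_k\}$, $k\ge1$, with $0=L_0<L_1<L_2<\cdots$. Put
$$p_k=\sum_{n\in I_k}a_n,\qquad r_k=\sum_{i>k}p_i=\sum_{n>L_k}a_n,\qquad A_k(n)=\frac{a_n}{p_k}\mathbf 1[n\in I_k].$$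
Each $A_k$ is a probability distribution on $I_k$, and $r_0=1$. Let $\psi(u)=\max(-c,\min(c,u))$. Both $\psi(u)$ and $u-\psi(u)$ are odd and nondecreasing in $u$.

The attempt is
$$\varphi(b)=\sum_{k\ge1}p_k\,\psi(B_k(b)),\qquad B_k(b)=\sum_{n\in I_k}A_k(n)b_n .$$
It is monotone, odd, continuous, and $|\varphi|\le c$. Nevertheless it fails for every choice of $a_n$ and of the blocks.

**Claim.** This specification has exactly one Gibbs measure.

*Proof.* Write $\ell(u)=u-\psi(u)$. If a Gibbs measure has mean $m$ and $e_k=\mathbf E\,\ell(B_k)$, then $\mathbf E B_k=m$, and $m=\mathbf E\varphi$ gives $m=\sum_kp_k(m-e_k)=m-\sum_kp_ke_k$. So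
$$\sum_{k\ge1}p_ke_k=0.\tag{3.1}$$

Let $(U_u)_{u\in\mathbb Z}$ be independent uniform variables. Start from all plus on $(-\infty,-T]$ and set $X^{+,T}_u=+1$ iff $U_u\le\frac12(1+\varphi(\text{own past}))$ for $u>-T$. By monotonicity $X^{+,T}_u$ is nonincreasing in $T$; let $X^+$ be its limit. Since $\varphi$ is continuous and its values along $X^{+,T}$ decrease to its value along $X^+$, we get $X^+_u=+1$ iff $U_u\le\frac12(1+\varphi(X^+_{u-1},X^+_{u-2},\dots))$. The past of $X^+$ before $u$ is a function of $U_{u'}$, $u'<u$, hence independent of $U_u$; and the construction commutes with shifts in the limit. So the law of $X^+$ is Gibbs. Starting from all minus gives in the same way a nondecreasing limit $X^-$, which follows the same rule except possibly on null events where $U_u$ equals the threshold. We have $X^-\le X^+$. Replacing $U$ by $1-U$ and using that $\varphi$ is odd, we see that $X^-$ has the law of $-X^+$. With $m=\mathbf E X^+_0$ this gives $\mathbf P(X_0^+\ne X_0^-)=\frac12(m-(-m))=m$.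

Under the law of $X^+$, since $\ell\circ B_k$ is odd and nondecreasing, $e_k=\frac12\mathbf E[\ell(B_k(X^+))-\ell(B_k(X^-))]\ge0$, where $B_k$ is evaluated on the past of time $0$. By (3.1) all $e_k$ vanish, so $\ell(B_1(X^+))=\ell(B_1(X^-))$ a.s. Suppose $m>0$ and let $L=L_1$. The event $\{X^+_{-L}=1,X^-_{-L}=-1\}$ has probability $m$ and depends on $U_u$, $u\le-L$, up to null events. Independently, with probability $\varrho^{L-1}$, we have $U_u\le\varrho$ for $-L<u\le-1$, which makes both copies equal to $+1$ at these times, up to a null event. On the intersection, $B_1(X^+)=1$ and $B_1(X^-)=1-2A_1(L)<1$, so $\ell(B_1(X^+))=1-c>\ell(B_1(X^-))$. This is a contradiction, so $m=0$ and $X^+=X^-$ a.s. Finally, for any Gibbs measure $\mu$, a copy started from a $\mu$-distributed past on $(-\infty,-T]$ with the same uniforms has law $\mu$ and lies between $X^{-,T}$ and $X^{+,T}$. Letting $T\to\infty$, $\mu$ is the law of $X^+$. $\square$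

To see the failure quantitatively, cut the sum at level $K$ and replace the far levels by an external field: $\varphi_K=\sum_{k\le K}p_k\psi(B_k)+r_K\theta$. A stationary law has $m=\sum_{k\le K}p_k(m-e_k)+r_K\theta$, and since $\sum_{k\le K}p_k=1-r_K$,
$$m=\theta-\frac1{r_K}\sum_{k\le K}p_ke_k.\tag{3.2}$$
A loss at level $1$, however small, is divided by $r_K\to0$. Mass lost once is lost at every time step, and the only thing that refills it is a field of strength $r_K$. This is the point where the attempt stops.

## 4. Re-emitting the lost mass at longer lags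

The way past (3.2) is not to discard what the truncation cuts off. At time $t$, level $i$ loses $p_i\ell_i(t)$. We send this amount to the future, spread over lags $n>L_i$ with the conditional probabilities $a_n/r_i$. The lag $n\in I_k$, $k>i$, then belongs to a later level, which adds the incoming mass to its average *before* truncating. Two things make this legal. The lost mass is a nondecreasing function of the past and is added with positive weight, so monotonicity survives. And level $k$ receives only from levels $i<k$, so the definition is recursive and not circular.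

**Definition of $g$.** For $b\in A^{\mathbb N}$ let $(\sigma^nb)_m=b_{n+m}$. Define recursively for $k\ge1$
$$V_k(b)=\sum_{n\in I_k}A_k(n)\Big[b_n+\sum_{i<k}\frac{p_i}{r_i}\,\ell_i(\sigma^nb)\Big],\qquad \ell_k(b)=V_k(b)-\psi(V_k(b)),\tag{4.1}$$
$$\varphi(b)=\sum_{k\ge1}p_k\,\psi(V_k(b)),\qquad g(b)(\pm1)=\tfrac12(1\pm\varphi(b)).\tag{4.2}$$

The weight in (4.1) is as announced: $p_kA_k(n)\frac{p_i}{r_i}=p_i\cdot\frac{a_n}{r_i}$ for $n\in I_k$.

**Step 1: regularity, monotonicity, symmetry, continuity.** These hold for any $a_n$ and any blocks. Since $|\psi|\le c$ and $\sum p_k=1$, we have $|\varphi|\le c$, so $g\ge\frac{1-c}2=\varrho$. By induction on $k$ each $V_k$ is nondecreasing, since the weights are nonnegative and $\ell_i$ is a nondecreasing function of $V_i$; hence $\varphi$ is nondecreasing. By the same induction $V_k,\ell_k,\varphi$ are odd. The function $V_k$ depends only on $b_1,\dots,b_{N_k}$ with $N_k=L_1+\dots+L_k$: in (4.1) we have $n\le L_k$, and $\ell_i(\sigma^nb)$ looks at most $N_{k-1}$ further. So if $b,b'$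 agree up to $n\ge N_k$, only the levels beyond $k$ can differ, and
$$|\varphi(b)-\varphi(b')|\le2c\sum_{i>k}p_i=2c\,r_k.\tag{4.3}$$
As $r_k\to0$, $g$ is continuous.

**Step 2: truncated chains.** We want stationary laws whose mean we can compute, and so we make the memory finite and let a parameter $\theta$ stand for the far levels. Fix $K\ge1$ and $|\theta|\le c/4$, and put
$$\varphi^\theta_K=\sum_{k\le K}p_k\psi(V_k)+r_K\theta .$$
This is nondecreasing, depends on $N_K$ coordinates, and $|\varphi_K^\theta|\le(1-r_K)c+r_Kc/4\le c$. The chain with $\mathbf E(x_t\mid\text{past})=\varphi^\theta_K(x_{t-1},x_{t-2},\dots)$ is a Markov chain on $A^{N_K}$. It is irreducible and aperiodic, since each symbol always has probability at least $\varrho$. Let $\nu_{K,\theta}$ be its unique stationary law on $A^{\mathbb Z}$. Its finite-dimensional marginals are continuous in $\theta$: the transition matrix is continuous in $\theta$, and as $\theta'\to\theta$ every limit point of the stationary vectors at $\theta'$ is stationary at $\theta$, hence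 is the stationary vector there. By oddness and uniqueness, $\nu_{K,0}$ is flip-invariant.

Write $V_k(t)=V_k(x_{t-1},x_{t-2},\dots)$ and $\ell_k(t)$ likewise. Then (4.1) reads
$$V_k(t)=\sum_{n\in I_k}A_k(n)\Big[x_{t-n}+\sum_{i<k}\frac{p_i}{r_i}\ell_i(t-n)\Big].\tag{4.4}$$
Under $\nu=\nu_{K,\theta}$ let $m=\mathbf E_\nu x_0$, $v_k=\mathbf E_\nu V_k$, $e_k=\mathbf E_\nu\ell_k$ for $k\le K$.

**Step 3: the conservation law.** Its purpose is to replace the fatal factor $1/r_K$ of (3.2). By hand first. For $K=1$: $v_1=m$ and $m=p_1(m-e_1)+r_1\theta$, and since $1-p_1=r_1$,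
$$m=\theta-\frac{p_1}{r_1}e_1 .$$
For $K=2$: $v_2=m+\frac{p_1}{r_1}e_1$ and $m=p_1(m-e_1)+p_2\big(m+\frac{p_1}{r_1}e_1-e_2\big)+r_2\theta$. The coefficient of $e_1$ on the right is $-\frac{p_1}{r_1}(r_1-p_2)=-\frac{p_1}{r_1}r_2$, and $1-p_1-p_2=r_2$, so
$$m=\theta-\frac{p_1}{r_1}e_1-\frac{p_2}{r_2}e_2 .$$
The loss at level $1$ still costs $p_1/r_1$, not $p_1/r_2$.

In general, stationarity and (4.4) give $v_k=m+\sum_{i<k}\frac{p_i}{r_i}e_i$, and $m=\sum_{k\le K}p_k(v_k-e_k)+r_K\theta$. Since $\sum_{i<k\le K}p_k=r_i-r_K$,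
$$m=(1-r_K)m+\sum_{i<K}p_ie_i\Big(1-\frac{r_K}{r_i}\Big)-\sum_{k\le K}p_ke_k+r_K\theta .$$
The terms $p_ie_i$ with $i<K$ cancel, leaving $r_Km=-r_K\sum_{i<K}\frac{p_i}{r_i}e_i-p_Ke_K+r_K\theta$. Divide by $r_K$ and insert the result in the formula for $v_k$:
$$m=\theta-\sum_{i\le K}\frac{p_i}{r_i}e_i,\qquad v_k=\theta-\sum_{i=k}^K\frac{p_i}{r_i}e_i\quad(k\le K),\qquad m=v_1.\tag{4.5}$$

## 5. Which kernel: square-summable influence and $n^{-1/2}(\log n)^\beta$

By (4.5), if $p_i/r_i\le\frac12$ and $\mathbf E|\ell_i|\le\varepsilon_i$ with $\sum\varepsilon_i\le c/4$, then $m\ge\theta-c/8$ for every $K$, and $\theta=c/4$ yields a positive mean uniformly in $K$. Blocks of doubling length will keep $p_i/r_i$ bounded. For the losses, $\ell_i\ne0$ requires $|V_i|>c$, while the mean of $V_i$ should be near $\theta$. So we need $V_i$ to be concentrated near its mean, with an error probability summable in $i$.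

For concentration we use martingale differences, so we ask how much one symbol can change a later $V_j$. In the voter model two runs that differ at time $0$ only satisfy $d(0)=2$ and $d(u)=\sum_{n\le u}a_nd(u-n)$, so $d=2G$ with
$$G(0)=1,\qquad G(n)=\sum_{i=1}^na_iG(n-i)\ge0\quad(n\ge1).\tag{5.1}$$
We want $\sum G^2<\infty$. If $r(n)=\sum_{i>n}a_i$, we shall see that $\sum_{m\le n}r(n-m)G(m)=1$, which suggests $G(n)\approx1/(n\,r(n))$. Then $r(n)=n^{-1/2}$ gives $\sum G^2\approx\sum1/n=\infty$, just too much; $r(n)=n^{-1/2}(\log n)^\beta$ gives $\sum 1/(n\log^{2\beta}n)$, which converges exactly because $\beta>\frac12$. This heuristic selects the kernel.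

**The kernel.** Let $\zeta(y)=y^{-1/2}(\log y)^\beta$ and let $M$ be a large integer, depending on $\beta$ and $c$, with
$$\log M\ge4\beta,\qquad\Big(\frac{\log y}{\log2y}\Big)^\beta\ge\frac{5\sqrt2}8\quad(y\ge M).\tag{5.2}$$
The second condition holds for large $M$ because the ratio tends to $1$ and $\frac{5\sqrt2}8<1$. A last requirement on $M$ is (8.3) below. For $y\ge M$ we have $\frac\beta{\log y}\le\frac14$ and $\log y\ge4\beta>2$, and therefore
$$(\log\zeta)'=-\frac1y\Big(\frac12-\frac\beta{\log y}\Big),\qquad\text{so}\qquad\tfrac14\frac{\zeta(y)}y\le-\zeta'(y)\le\tfrac12\frac{\zeta(y)}y,\tag{5.3}$$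
$$(\log\zeta)''=y^{-2}\Big(\frac12-\frac\beta{\log y}-\frac\beta{\log^2y}\Big)\ge y^{-2}\Big(\frac12-\frac14-\frac18\Big)>0 .$$
So $\zeta$ is decreasing, log-convex and hence convex on $[M,\infty)$. Moreover $\zeta(y)/\zeta(2y)=\sqrt2\,(\log y/\log2y)^\beta\in[\frac54,\sqrt2]$, and $\sqrt2-1\le\frac12$, so
$$\tfrac14\zeta(2y)\le\zeta(y)-\zeta(2y)\le\tfrac12\zeta(2y),\qquad\zeta(4y)\ge\tfrac12\zeta(y)\qquad(y\ge M).\tag{5.4}$$

Put $r(n)=\zeta(M+n)/\zeta(M)$ for $n\ge0$ and $a_n=r(n-1)-r(n)>0$ for $n\ge1$. Then $\sum a_n=r(0)=1$, $\sum_{i>n}a_i=r(n)$, and $a_n$ is nonincreasing by convexity. Take $L_k=M(2^k-1)$, so that $M+L_k=2^kM$. Then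
$$r_k=r(L_k)=\frac{\zeta(2^kM)}{\zeta(M)},\qquad p_k=\frac{\zeta(2^{k-1}M)-\zeta(2^kM)}{\zeta(M)},\qquad\tfrac14\le\frac{p_k}{r_k}\le\tfrac12,\tag{5.5}$$
the last by (5.4) with $y=2^{k-1}M$.

**Proof of parts 1 and 2 of the theorem.** Part 1, monotonicity, symmetry and continuity are Step 1 of Section 4. For part 2, $N_k=\sum_{i\le k}M(2^i-1)\le2^{k+1}M$. For $n\ge4M$ choose $k\ge1$ with $2^{k+1}M\le n<2^{k+2}M$. Then $n\ge N_k$, and since $M\le n/4<2^kM$, (4.3) gives
$$\operatorname{var}_n(g)\le2c\,r_k=2c\,\frac{\zeta(2^kM)}{\zeta(M)}\le2c\,\frac{\zeta(n/4)}{\zeta(M)}=O\big(n^{-1/2}(\log n)^\beta\big).$$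
For $p>2$ the series $\sum n^{-p/2}(\log n)^{\beta p}$ converges, so $\operatorname{var}(g)\in\ell^p$. $\square$

## 6. The renewal sequence $G$ and a nonincreasing supersolution

**Lemma 1.** $G$ is nonincreasing. With $R(n)=\sum_{m\le n}r(m)$ and $S(n)=\sum_{m\le n}G(m)$,
$$G(n)\le\frac1{R(n)},\qquad S(n)\ge\frac{n+1}{R(n)}.\tag{6.1}$$

*Proof.* **Step 1: the identity for $r*G$.** We use formal power series $a(z)=\sum_{n\ge1}a_nz^n$, $r(z)=\sum_{n\ge0} r(n)z^n$, $G(z)=\sum_{n\ge0} G(n)z^n$. By (5.1), $G(z)=1/(1-a(z))$. Since $r(n)-r(n-1)=-a_n$, also $(1-z)r(z)=1-a(z)$. Hence $r(z)G(z)=1/(1-z)$, that is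
$$\sum_{m\le n}r(n-m)G(m)=1\quad(n\ge0),\qquad\text{and}\qquad(1-z)G(z)=\frac1{r(z)}.\tag{6.2}$$

**Step 2: monotonicity (Kaluza's argument).** Write $1/r(z)=1-\sum_{n\ge1}d_nz^n$. By (6.2), $G(n)-G(n-1)=-d_n$, so we need $d_n\ge0$. Multiplying by $r(z)$ gives $r(n)=\sum_{i=1}^nd_ir(n-i)$ for $n\ge1$. So $d_1=r(1)>0$, and
$$d_{n+1}=r(n+1)-\sum_{i\le n}d_ir(n+1-i)=\sum_{i=1}^nd_i\Big[\frac{r(n+1)}{r(n)}r(n-i)-r(n+1-i)\Big],$$
where we wrote $r(n+1)=\frac{r(n+1)}{r(n)}r(n)$ and expanded $r(n)$. By log-convexity $r(k+1)/r(k)$ is nondecreasing in $k$, so the brackets are $\ge0$, and induction gives $d_{n+1}\ge0$.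

**Step 3: the bounds.** As $G$ is nonincreasing, (6.2) gives $1\ge G(n)\sum_{m\le n}r(n-m)=G(n)R(n)$. Summing (6.2) over $0,\dots,n$ gives $n+1=\sum_{k\le n}\sum_{m\le k}r(k-m)G(m)\le R(n)S(n)$. $\square$

A check on a case where all is explicit: for $r(n)=q^n$ with $0<q<1$ we have $1/r(z)=1-qz$, so $d_1=q$ and $d_n=0$ for $n\ge2$; thus $G(n)=1-q$ for $n\ge1$, which is at most $1/R(n)=(1-q)/(1-q^{n+1})$.

The next lemma provides a function $w_j$ that will bound the influence of a symbol on $V_j$. It must satisfy a renewal inequality with source $A_j$. The natural candidate $\sum_nA_j(n)G(N-n)$ solves the renewal equation exactly, but for $j\ge2$ it vanishes for $N\le L_{j-1}$ and is positive at $N=L_{j-1}+1$, so it is not nonincreasing. We shall need a nonincreasing function, because re-emitted mass travels to later times. So we shift $G$ by $L_j$ and pay a constant.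

**Lemma 2.** For $j\ge1$ put $w_j(n)=384\,G(n+L_j)$, $n\ge0$. Then $w_j$ is nonincreasing, and
$$w_j(N)\ge A_j(N)+\sum_{n=1}^Na_nw_j(N-n)\qquad(N\ge1),\tag{6.3}$$
$$\sum_{n\ge1}w_j(n)^2\le s_j^2:=C_\beta\,\zeta(M)^2\big(\log(2^jM)\big)^{1-2\beta},\qquad C_\beta=\frac{4\cdot384^2}{2\beta-1}.\tag{6.4}$$

*Proof.* Monotonicity is Lemma 1. Write $L=L_j$.

**Step 1: the surplus of the shifted $G$.** The recursion (5.1) at $N+L$ has $N+L$ terms, of which the first $N$ are the sum in (6.3). So
$$w_j(N)-\sum_{n\le N}a_nw_j(N-n)=384\sum_{i=N+1}^{N+L}a_iG(N+L-i)=384\sum_{m=0}^{L-1}a_{N+L-m}G(m)\ge0 .$$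
This proves (6.3) for $N\notin I_j$. Let $N\in I_j$. Then $N+L-m\le2L$, and $a$ is nonincreasing, so the surplus is at least $384\,a_{2L}S(L-1)$.

**Step 2: $a_{2L}\ge a_N/16$.** By convexity and (5.3), with $M+N-1\ge M+L_{j-1}=2^{j-1}M$, and with $M+2L\le2^{j+1}M$, since $\zeta(y)/y$ decreases,
$$a_N\le\frac{-\zeta'(M+N-1)}{\zeta(M)}\le\frac12\,\frac{\zeta(2^{j-1}M)}{2^{j-1}M\,\zeta(M)},\qquad a_{2L}\ge\frac{-\zeta'(M+2L)}{\zeta(M)}\ge\frac14\,\frac{\zeta(2^{j+1}M)}{2^{j+1}M\,\zeta(M)} .$$
By (5.4), $\zeta(2^{j+1}M)\ge\frac12\zeta(2^{j-1}M)$. So $a_{2L}/a_N\ge\frac12\cdot\frac14\cdot\frac12=\frac1{16}$.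

**Step 3: $S(L-1)\ge1/(6r_j)$.** We bound $R$ from above. Since $(2y\zeta(y))'=\zeta(y)(1+2\beta/\log y)\ge\zeta(y)$,
$$R(N')\le1+\frac1{\zeta(M)}\int_M^{M+N'}\zeta(y)\,dy\le1+\frac{2(M+N')\zeta(M+N')}{\zeta(M)}\le\frac{3(M+N')\zeta(M+N')}{\zeta(M)} .$$
The last step holds because $y\zeta(y)$ increases, so $(M+N')\zeta(M+N')/\zeta(M)\ge M\ge1$. By Lemma 1 and $L\ge2^{j-1}M$,
$$S(L-1)\ge\frac L{R(L-1)}\ge\frac L{R(L)}\ge\frac{2^{j-1}M\,\zeta(M)}{3\cdot2^jM\,\zeta(2^jM)}=\frac1{6r_j} .$$

**Step 4: conclusion of (6.3).** The surplus is at least $384\cdot\frac{a_N}{16}\cdot\frac1{6r_j}=\frac{4a_N}{r_j}\ge\frac{a_N}{p_j}=A_j(N)$, by $p_j\ge r_j/4$.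

**Step 5: the square sum.** For $m\ge L_j\ge M$ we have $m+1\ge\frac12(M+m)$, and $R(m)\ge(m+1)r(m)$ as $r$ decreases. So
$$G(m)\le\frac1{R(m)}\le\frac1{(m+1)r(m)}\le\frac{2\zeta(M)}{(M+m)\zeta(M+m)}=2\zeta(M)(M+m)^{-1/2}\log^{-\beta}(M+m).$$
Hence
$$\sum_{m>L_j}G(m)^2\le4\zeta(M)^2\int_{2^jM}^\infty\frac{dy}{y\log^{2\beta}y}=\frac{4\zeta(M)^2}{2\beta-1}\big(\log(2^jM)\big)^{1-2\beta},$$
and multiplication by $384^2$ gives (6.4). $\square$

## 7. How far one symbol can move a later $V_j$

**Lemma 3.** Let $s<t$ and $1\le j\le K$. Take two pasts on $(-\infty,s]$ that agree on $(-\infty,s-1]$ and have values $-1$, resp. $+1$, at $s$. Run the truncated chain from each. Then the expected values of $V_j(t)$ differ by at most $2w_j(t-s)$, the larger one belonging to the value $+1$.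

*Proof.* **Step 1: coupling.** We turn influences into nonnegative quantities. Let $X$ start from the value $-1$ and $X'$ from $+1$, with common uniform variables: for $u>s$ the symbol at $u$ is $+1$ iff the uniform variable at $u$ is at most $\frac12(1+\varphi^\theta_K(\text{own past}))$. By monotonicity $X'\ge X$. Put
$$d(u)=\mathbf E[X'_u-X_u],\qquad\lambda_k(u)=\mathbf E[\ell'_k(u)-\ell_k(u)],\qquad\upsilon_k(u)=\mathbf E[V'_k(u)-V_k(u)],$$
primes referring to $X'$. All are $\ge0$, because $V_k$ and $\ell_k$ are nondecreasing. Moreover $d(s)=2$, $d(u)=0$ for $u<s$, and $\lambda_k(u)=\upsilon_k(u)=0$ for $u\le s$, since $V_k(u)$ looks only at times before $u$.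

**Step 2: the balance equation.** By (4.4),
$$\upsilon_k(u)=\sum_nA_k(n)\Big[d(u-n)+\sum_{i<k}\frac{p_i}{r_i}\lambda_i(u-n)\Big].\tag{7.1}$$
For $u>s$, $d(u)=\mathbf E[\varphi_K^\theta(X')-\varphi_K^\theta(X)]=\sum_{k\le K}p_k(\upsilon_k(u)-\lambda_k(u))$, where $\varphi_K^\theta$ is evaluated on the past of $u$. Insert (7.1), using $p_kA_k(n)=a_n$ on $I_k$:
$$d(u)+\sum_{k\le K}p_k\lambda_k(u)=\sum_{n\le L_K}a_nd(u-n)+\sum_{i<K}\frac{p_i}{r_i}\sum_{L_i<n\le L_K}a_n\lambda_i(u-n)\qquad(u>s).\tag{7.2}$$
The left side is what time $u$ emits plus what it loses; the right side is what it receives.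

**Step 3: two inequalities for $w=w_j$.** We shall test (7.2) against $w(t-u)$ and need bounds for the two kinds of transport. For $N\ge1$, (6.3) without its term $n=N$ gives
$$\sum_{1\le n<N}a_nw(N-n)\le w(N)-A_j(N).\tag{7.3}$$
For the re-emitted mass, which travels over lags beyond $L_i$ only, we claim for every $i\ge1$ and $N\ge1$
$$\sum_{L_i<n<N}a_nw(N-n)\le r_iw(N)-A_j(N)\mathbf 1[i<j].\tag{7.4}$$
If $N\le L_i$, the left side is $0$; if moreover $i<j$, then $N\le L_{j-1}$, so $A_j(N)=0$ and the right side is $r_iw(N)\ge0$. If $N>L_i$, use (6.3), then $w(N-n)\ge w(N)$ and $\sum_{n\le L_i}a_n=1-r_i$: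
$$\sum_{L_i<n<N}a_nw(N-n)\le w(N)-A_j(N)-\sum_{n\le L_i}a_nw(N-n)\le w(N)-A_j(N)-(1-r_i)w(N)=r_iw(N)-A_j(N).$$
Here the monotonicity of $w$ is used.

**Step 4: testing.** Multiply (7.2) by $w(t-u)$ and sum over $s<u<t$. On the right substitute $v=u-n$ and write $N=t-v$. For fixed $v$ with $s\le v<t$, the lags that occur satisfy $1\le n<N$, and the factor of $d(v)$ is at most $\sum_{1\le n<N}a_nw(N-n)$. For fixed $v$ with $s<v<t$, the factor of $\frac{p_i}{r_i}\lambda_i(v)$ is at most $\sum_{L_i<n<N}a_nw(N-n)$. By (7.3) and (7.4),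
$$\sum_{s<u<t}w(t-u)\Big[d(u)+\sum_{k\le K}p_k\lambda_k(u)\Big]\le\sum_{s\le v<t}d(v)\big[w(t-v)-A_j(t-v)\big]+\sum_{i<K}p_i\sum_{s<v<t}\lambda_i(v)\Big[w(t-v)-\frac{\mathbf 1[i<j]}{r_i}A_j(t-v)\Big].$$
All sums are finite. The terms $w\,d$ cancel except for $v=s$ on the right, which is $2w(t-s)$. The terms $p_i\,w\,\lambda_i$ with $i<K$ cancel; on the left the term with $\lambda_K$ remains, is $\ge0$, and is dropped. Since $j\le K$, $i<j$ implies $i<K$. So
$$0\le2w(t-s)-\sum_{s\le v<t}A_j(t-v)d(v)-\sum_{i<j}\frac{p_i}{r_i}\sum_{s<v<t}A_j(t-v)\lambda_i(v)=2w(t-s)-\upsilon_j(t),$$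
the last equality by (7.1) and the vanishing of $d$ before $s$ and of $\lambda_i$ up to $s$. As $\upsilon_j(t)\ge0$, the lemma follows. $\square$

## 8. Concentration of $V_j$ and a continuity argument in $\theta$

Recall Hoeffding's lemma: a variable $D$ with mean zero and values in an interval of length $h$ satisfies $\mathbf E e^{\xi D}\le e^{\xi^2h^2/8}$ for all real $\xi$.

**Lemma 4.** Under $\nu_{K,\theta}$, for $j\le K$ and $\lambda>0$,
$$\mathbf P(|V_j-v_j|\ge\lambda)\le2\exp\big(-\lambda^2/(2s_j^2)\big).\tag{8.1}$$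

*Proof.* Let $\mathcal F_s=\sigma(x_u:u\le s)$. The variable $V_j(0)$ is $\mathcal F_{-1}$-measurable, so with $D_s=\mathbf E[V_j(0)\mid\mathcal F_s]-\mathbf E[V_j(0)\mid\mathcal F_{s-1}]$ we have $V_j(0)-\mathbf E[V_j(0)\mid\mathcal F_{-n}]=\sum_{-n<s\le-1}D_s$. Given $\mathcal F_{s-1}$, only the symbol $x_s$ is new, so $D_s$ has conditional mean zero and takes two values, which differ by at most $2w_j(-s)$ by Lemma 3 with $t=0$. Conditioning successively and using Hoeffding's lemma,
$$\mathbf E\exp\big\{\xi\big(V_j(0)-\mathbf E[V_j(0)\mid\mathcal F_{-n}]\big)\big\}\le\exp\Big(\frac{\xi^2}8\sum_{i\ge1}4w_j(i)^2\Big)\le\exp\Big(\frac{\xi^2s_j^2}2\Big).$$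
As $n\to\infty$, $\mathbf E[V_j(0)\mid\mathcal F_{-n}]\to v_j$ uniformly, because the chain is finite, irreducible and aperiodic. So $\mathbf E e^{\xi(V_j-v_j)}\le e^{\xi^2s_j^2/2}$ for all $\xi$. Chernoff's bound with $\xi=\pm\lambda/s_j^2$ gives (8.1). $\square$

**The choice of $M$.** Let
$$\varepsilon_j=\frac4c\,s_j^2\,e^{-c^2/(8s_j^2)}.\tag{8.2}$$
Suppose $\zeta(M)\le1$. Since $\log(2^jM)\ge1$, (6.4) gives $s_j^2\le C_\beta\zeta(M)^2$; since $\log(2^jM)\ge j\log2$, it also gives $s_j^2\le C_\beta(j\log2)^{1-2\beta}$. Using the first bound in the prefactor and the second in the exponent,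
$$\sum_{j\ge1}\varepsilon_j\le\frac{4C_\beta}c\,\zeta(M)^2\sum_{j\ge1}\exp\Big(-\frac{c^2(j\log2)^{2\beta-1}}{8C_\beta}\Big).$$
The series converges because $2\beta-1>0$, it does not depend on $M$, and $\zeta(M)\to0$ as $M\to\infty$. We fix $M$ satisfying (5.2), $\zeta(M)\le1$ and
$$\sum_{j\ge1}\varepsilon_j\le\frac c4.\tag{8.3}$$

There is one circularity left. The loss $\ell_j$ is small if $v_j$ stays well inside $(-c,c)$, but by (4.5) $v_j$ is controlled only if the losses are small. At $\theta=0$ symmetry breaks the circle, since there $v_j=0$. We then move $\theta$ continuously.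

**Lemma 5.** For all $K$ and $|\theta|\le c/4$, under $\nu_{K,\theta}$ and for all $j\le K$,
$$\mathbf E|\ell_j|\le\varepsilon_j,\qquad|v_j-\theta|\le\tfrac12\sum_{i\ge j}\varepsilon_i\le\tfrac c8.\tag{8.4}$$

*Proof.* **Step 1: if $|v_j|\le c/2$, then $\mathbf E|\ell_j|\le\varepsilon_j$.** We have $|\ell_j|=(|V_j|-c)_+\le(|V_j-v_j|-\frac c2)_+$. By Lemma 4, and since $1\le\frac{2\lambda}c$ for $\lambda\ge\frac c2$,
$$\mathbf E|\ell_j|\le\int_{c/2}^\infty2e^{-\lambda^2/(2s_j^2)}\,d\lambda\le\int_{c/2}^\infty\frac{4\lambda}c\,e^{-\lambda^2/(2s_j^2)}\,d\lambda=\frac4cs_j^2e^{-c^2/(8s_j^2)}=\varepsilon_j .$$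

**Step 2: $|v_j|\le c/2$ always holds.** Fix $K$, and let $\Theta$ be the set of $\theta\in[-\frac c4,\frac c4]$ with $|v_j|\le c/2$ for all $j\le K$. Each $v_j$ is continuous in $\theta$, so $\Theta$ is closed. It contains $0$, where $v_j=0$ because $V_j$ is odd and $\nu_{K,0}$ is flip-invariant. Let $\theta\in\Theta$. By Step 1, (4.5), (5.5) and (8.3),
$$|v_j-\theta|\le\sum_{i=j}^K\frac{p_i}{r_i}|e_i|\le\tfrac12\sum_{i\ge j}\varepsilon_i\le\tfrac c8,\qquad\text{so}\qquad|v_j|\le\tfrac c4+\tfrac c8=\tfrac{3c}8<\tfrac c2 .$$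
By continuity all $\theta'\in[-\frac c4,\frac c4]$ near $\theta$ belong to $\Theta$. So $\Theta$ is nonempty, closed and relatively open in an interval, hence it is the whole interval. Now (8.4) follows from Step 1 and the last display. $\square$

## 9. The limit $K\to\infty$: two Gibbs measures

**Proof of part 3.** Take $\theta=c/4$. By (4.5) and Lemma 5, $\mathbf E_{\nu_{K,\theta}}x_0=v_1\ge\frac c4-\frac c8=\frac c8$ for every $K$. Since $A^{\mathbb Z}$ is compact and metrizable, $\nu_{K,\theta}$ has a weak limit $\mu$ along a subsequence $K\to\infty$. It is shift-invariant and $\mathbf E_\mu x_0\ge c/8>0$.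

We check that $\mu$ is Gibbs for $g$. For every function $F$ of finitely many of $x_{-1},x_{-2},\dots$,
$$\mathbf E_{\nu_{K,\theta}}[x_0F]=\mathbf E_{\nu_{K,\theta}}[\varphi_K^\theta F],$$
where $\varphi_K^\theta$, and below $\varphi$, are evaluated at $(x_{-1},x_{-2},\dots)$. Moreover $|\varphi_K^\theta-\varphi|\le r_K|\theta|+c\sum_{k>K}p_k\le2c\,r_K\to0$ uniformly, and $\varphi$ is continuous. Passing to the limit,
$$\mathbf E_\mu[x_0F]=\mathbf E_\mu[\varphi F].\tag{9.1}$$
Hence $\mathbf E_\mu(x_0\mid x_{-1},x_{-2},\dots)=\varphi(x_{-1},x_{-2},\dots)$ a.s., which is the Gibbs property as $A=\{\pm1\}$.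

Since $\varphi$ is odd, the image $\mu'$ of $\mu$ under $x\mapsto-x$ is also Gibbs, and $\mathbf E_{\mu'}x_0\le-c/8$. So $\mu\ne\mu'$. $\square$

## 10. The parameter $\theta$ can be read from the past: uncountably many ergodic Gibbs measures

**Step 1: $V_j\to\theta$ along a fixed subsequence.** For each $\theta\in[-\frac c4,\frac c4]$ let $\mu_\theta$ be a weak limit of $\nu_{K,\theta}$ along a subsequence $K\to\infty$. It is a Gibbs measure, by the argument of Section 9. For $K\ge j$, Lemma 4 gives $\mathbf E_{\nu_{K,\theta}}(V_j-v_j)^2\le\int_0^\infty2\lambda\cdot2e^{-\lambda^2/(2s_j^2)}d\lambda=4s_j^2$. With Lemma 5,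
$$\mathbf E_{\nu_{K,\theta}}(V_j-\theta)^2\le2\cdot4s_j^2+2|v_j-\theta|^2\le8s_j^2+\tfrac12\Big(\sum_{i\ge j}\varepsilon_i\Big)^2=:\delta_j .$$
Here $\delta_j$ does not depend on $\theta$ or $K$, and $\delta_j\to0$ because $s_j\to0$ (as $\beta>\frac12$) and $\sum\varepsilon_i<\infty$. Since $V_j$ depends on finitely many coordinates, $\mathbf E_{\mu_\theta}(V_j-\theta)^2\le\delta_j$. Choose $j_1<j_2<\cdots$ with $\sum_l\delta_{j_l}<\infty$. Then $\mathbf E_{\mu_\theta}\sum_l(V_{j_l}-\theta)^2<\infty$, so $V_{j_l}\to\theta$ $\mu_\theta$-a.s., for every $\theta$ and with the same subsequence. Hence this convergence holds a.s. under almost every ergodic component of $\mu_\theta$.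

**Step 2: almost every ergodic component of a Gibbs measure $\mu$ is Gibbs.** Let $\mathcal I$ be the invariant $\sigma$-field. We first show that it is contained, mod $\mu$, in $\sigma(x_u:u\le-1)$. Let $f$ depend on $x_{-q},\dots,x_q$ and let $(T^{-i}x)_u=x_{u-i}$. The averages $\frac1n\sum_{i=q+1}^{q+n}f(T^{-i}x)$ depend only on coordinates $\le-1$, and by the ergodic theorem for $T^{-1}$ they converge a.s. to $\mathbf E_\mu[f\mid\mathcal I]$. So $\mathbf E_\mu[f\mid\mathcal I]$ is measurable with respect to the past, mod $\mu$. A bounded $\mathcal I$-measurable $h$ is an $L^1$-limit of such functions $f_n$, and then $\mathbf E_\mu[f_n\mid\mathcal I]\to\mathbf E_\mu[h\mid\mathcal I]=h$ in $L^1$. So $h$ is measurable with respect to the past, mod $\mu$.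

Therefore the Gibbs property gives $\mathbf E_\mu[x_0Fh]=\mathbf E_\mu[\varphi Fh]$ for all bounded $\mathcal I$-measurable $h$ and all indicators $F$ of cylinders in the past. So $\mathbf E_\mu[x_0F\mid\mathcal I]=\mathbf E_\mu[\varphi F\mid\mathcal I]$ a.s., simultaneously for these countably many $F$. The ergodic components are the regular conditional distributions of $\mu$ given $\mathcal I$. So almost every component satisfies (9.1) for all these $F$, and it is shift-invariant. Hence it is Gibbs.

**Step 3: conclusion of part 4.** For each $\theta\in[-\frac c4,\frac c4]$, Steps 1 and 2 hold for almost every ergodic component of $\mu_\theta$. So there is an ergodic Gibbs measure under which $V_{j_l}\to\theta$ a.s. For different $\theta$ these measures live on the disjoint events $\{V_{j_l}\to\theta\}$, so they are mutually singular. There are uncountably many $\theta$. This completes the proof of the theorem. $\square$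

## 11. Other totally ordered alphabets

Let $A$ be any totally ordered finite set with $|A|\ge2$. Split $A=A_-\cup A_+$, both parts nonempty, every element of $A_-$ below every element of $A_+$. Let $\operatorname{sgn}:A\to\{\pm1\}$ be the corresponding map, and with $g$ from the theorem set
$$\tilde g(b)(a)=\frac{g(\operatorname{sgn}b)(\pm1)}{|A_\pm|}\qquad(a\in A_\pm).$$

This $\tilde g$ is monotone. For $a\in A_+$, $\tilde g(b)(\{x\ge a\})=\frac{1+\varphi}2q$ with $q=|\{x\in A_+:x\ge a\}|/|A_+|$. For $a\in A_-$ it is $\frac{1+\varphi}2+\frac{1-\varphi}2q$ with $q=|\{x\in A_-:x\ge a\}|/|A_-|\le1$. Both are nondecreasing in $\varphi=\varphi(\operatorname{sgn}b)$, which is nondecreasing in $b$. It is continuous, and regular with constant $\varrho/\max(|A_-|,|A_+|)$. Its variations are those of $g$, since the mass differences inside $A_\pm$ all have the same sign and add up to the difference of $g(\cdot)(\pm1)$.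

A Gibbs measure of $g$ lifts to one of $\tilde g$: given $x$, choose each $y_u\in A_{\pm}$, with the sign of $x_u$, independently and uniformly. The past of $y$ determines the past of $x$, and the choices made in the past carry no further information on $x_0$. So $x_0$ has conditional law $g(\operatorname{sgn}y_{-1},\operatorname{sgn}y_{-2},\dots)$ given the past of $y$, and $y_0$ has conditional law $\tilde g(y_{-1},y_{-2},\dots)$. Different measures have different lifts, because $\operatorname{sgn}$ recovers them. So the variation bound of part 2, the non-uniqueness of part 3 (through the lifts of $\mu$ and $\mu'$) and the corollary hold over every such $A$.
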